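# The collapse constant of the random triangular group

## 1. Two relators with two common letters, and the guess $1/(12\sqrt2)$

Let $S$ be a set of $n$ generators. A *triangular group* is a group $\langle S\mid R\rangle$ in which $R$ consists of cyclically reduced words of length three over $S\cup S^{-1}$, that is, words $abc$ with $a\ne b^{-1}$, $b\ne c^{-1}$, $c\ne a^{-1}$. In the *random triangular group* $\Gamma(n,p)$ each such word is put into $R$ independently with probability $p$. Let $h(n,p)$ be the probability that $\Gamma(n,p)$ is trivial.

Antoniuk, Friedgut and Łuczak ("A sharp threshold for collapse of the random triangular group", arXiv:1403.3516 (2014)) proved that there is a function $c(n)$ such that for every $\epsilon>0$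
$$\lim_{n\to\infty}h\bigl(n,(1-\epsilon)c(n)n^{-3/2}\bigr)=0,\qquad \lim_{n\to\infty}h\bigl(n,(1+\epsilon)c(n)n^{-3/2}\bigr)=1 .$$
Such a function is determined up to a factor $1+o(1)$, and $\limsup c(n)$ is finite. They conjectured that $c(n)$ converges to a positive constant. We prove this and compute the constant. Before that, let us guess it.

**The guess.** Put $p=cn^{-3/2}$ and
$$\lambda=12\sqrt2\,c,\qquad\text{so that}\qquad (2n)^{3/2}\cdot 6p=\lambda. \tag{1}$$
A relator matters only up to cyclic permutation and inversion. A typical word has six forms of this kind, so the relation it expresses is available with probability about $6p$. If the relations $xys=1$ and $xyt=1$ are both available, then $s=t$. There are about $(2n)^2/2=2n^2$ two-letter strings $xy$ up to inversion. For each of them the number of letters $s$ with $xys$ available is about binomial with parameters $2n$ and $6p$, so the expected number of pairs $\{s,t\}$ is about $\frac12(12np)^2=72c^2/n$. In total we expect about $144c^2n=\frac12\lambda^2n$ identifications. Read them as edges of a graph on $S$, with average degree $\lambda^2$. A uniformly random graph gets a component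 of linear size when its average degree passes $1$, and a linear number of equal generators should drag everything else along. So one guesses that collapse happens at $\lambda=1$, that is, $c(n)\to 1/(12\sqrt2)\approx0.0589$.

**The test.** Draw the identification above as a picture. Two vertices $P,Q$ are joined by two edges labelled $s$ and $t$, which bound a disc. Inside is one vertex $M$ joined to $P$ and to $Q$. The disc has two triangles, and going around it gives $s=t$. Any triangulated disc whose boundary is a 2-cycle does the same job. Here are six with four triangles, with a distinguished boundary edge directed from $P$ to $Q$: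

1. a third edge $PQ$ splits the disc into two two-triangle discs;
2. in the two-triangle picture, the edge $PM$ is doubled and the new digon is filled with a two-triangle disc;
3. the same with $QM$ instead of $PM$;
4. there is a loop at $P$ such that the two boundary edges and the loop form a triangle. The loop is filled with three triangles: two edges $f,g$ from $P$ to a new vertex $w$, and a new vertex $u$ between $f$ and $g$ joined to $P$ and $w$;
5. the same with a loop at $Q$;
6. the opened tetrahedron: two inner vertices $w_1,w_2$, each joined to $P$ and $Q$ and to each other. The triangles are $(\text{first boundary edge},Pw_1,Qw_1)$, $(\text{second boundary edge},Pw_2,Qw_2)$, $Pw_1w_2$ and $Qw_1w_2$.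

They are pairwise different: picture 1 has three edges $PQ$; pictures 2 and 3 have two edges $PQ$ and a doubled edge at $P$, respectively at $Q$; pictures 4 and 5 have loops; and in picture 6 only the boundary is doubled. The table in Section 4 shows that there are no others.

How often does such a picture occur in $R$? Consider discs with $F$ triangles; they have $E=(3F+2)/2$ edges. Fix a generator $a$ and put it, directed from $P$ to $Q$, on the distinguished boundary edge. The other $E-1$ edges get signed generators in about $(2n)^{E-1}$ ways, and all $F$ triangles are available with probability about $(6p)^F$. By (1),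
$$(2n)^{E-1}(6p)^F=(2n)^{3F/2}(6p)^F=\lambda^F .$$
So with $D_F$ rooted pictures, a given generator lies on the boundary of about $D_F\lambda^F$ occurrences. For $F=2$ this is $\lambda^2$, as before. For $F=4$ it is $6\lambda^4$. At $\lambda=1$ the discs with four triangles therefore give six times as many identifications as those with two. The guess has neglected the larger part, and it fails its first test.

One may try to repair it by asking when $\sum_FD_F\lambda^F=1$. We shall see that this never happens. The sum is at most $0.16$ up to and including its radius of convergence, and it is infinite beyond. The radius of convergence is the answer.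

**Theorem 1.** Put $\tau=\sin(\pi/18)=\sin10^\circ$ and
$$z_c^2=\max_{0<s<1/2}\frac{s(1-s)(1-2s)}{1+2s}=\tfrac12-3\tau+3\tau^2,\qquad c_*=\frac{z_c}{12\sqrt2}=\frac1{24}\sqrt{1-6\tau+6\tau^2}\approx0.01554 .$$
Then $\lim_{n\to\infty}c(n)=c_*>0$. Hence, for fixed $c$, the group $\Gamma(n,cn^{-3/2})$ is a.a.s. trivial if $c>c_*$ and a.a.s. nontrivial if $c<c_*$.

Throughout, logarithms are natural, "$n$ large" means $n\ge n_0$ for a constant $n_0$, and "whp" means with probability $1-o(1)$.

## 2. Two one-sided estimates with constant probability

This section replaces "probability tending to $0$ or $1$" by "probability bounded away from $0$ or $1$". The theorem of Antoniuk, Friedgut and Łuczak does the rest. We shall prove: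

* **(U)** for each $c>c_*$: $\liminf_n h(n,cn^{-3/2})>0$;
* **(L)** for each $0<c<c_*$: $\limsup_n h(n,cn^{-3/2})<1$.

**(U) and (L) imply Theorem 1.** The function $h(n,\cdot)$ is nondecreasing: couple the random sets for $p<p'$ so that one contains the other.

Let $c>c_*$ and $\epsilon>0$. If $c<(1-\epsilon)c(n)$ for infinitely many $n$, then along these $n$ we have $h(n,cn^{-3/2})\le h(n,(1-\epsilon)c(n)n^{-3/2})\to0$, against (U). So $c(n)\le c/(1-\epsilon)$ for all large $n$. Since $c>c_*$ and $\epsilon>0$ are arbitrary, $\limsup c(n)\le c_*$.

Let $0<c<c_*$ and $\epsilon>0$. If $c>(1+\epsilon)c(n)$ for infinitely many $n$, then along these $n$ we have $h(n,cn^{-3/2})\ge h(n,(1+\epsilon)c(n)n^{-3/2})\to1$, against (L). So $c(n)\ge c/(1+\epsilon)$ for all large $n$, and $\liminf c(n)\ge c_*$.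

Hence $c(n)\to c_*$. If $c>c_*$, then $c\ge(1+\epsilon)c(n)$ for some $\epsilon>0$ and all large $n$, so $h\to1$. If $c<c_*$, then $c\le(1-\epsilon)c(n)$ for some $\epsilon>0$ and all large $n$, so $h\to0$. $\square$

## 3. Triangles, gluings, and the exponent $d(Y)$

**Definition (triangle).** Two cyclically reduced words of length 3 are equivalent if they differ by cyclic permutation and/or inversion. A class is a *triangle*: think of a triangle whose sides carry oriented labels from $S$, read up to rotation and reflection. A triangle is *present* if one of its words is in $R$.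

For example, the class of $abc$ is $\{abc,\,bca,\,cab,\,c^{-1}b^{-1}a^{-1},\,b^{-1}a^{-1}c^{-1},\,a^{-1}c^{-1}b^{-1}\}$. Every class other than $\{s^3,s^{-3}\}$ has exactly six words. Indeed, a word fixed by a nontrivial rotation is a cube; and an inversion followed by a rotation changes the number $k$ of positive letters into $3-k\ne k$, so it fixes no word. Consequently a triangle that is not of the form $s^{\pm3}$ has no nontrivial symmetry, and its three sides are distinguishable, even for $aab$. Different triangles are present independently, each with probability at most $6p$ (exactly $q=1-(1-p)^6$ if it is not $s^{\pm3}$). **From now on "triangle" excludes the classes $s^{\pm3}$** unless stated, and $\mathbf R$ denotes the set of present triangles.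

**Definition (surfaces, folded triangles).** Take finitely many triangles and glue some disjoint pairs of sides. Then the ends of sides are glued in pairs, so the corners form classes that are cycles (interior vertices) or paths (boundary vertices), and the result is a compact surface. A triangle is *folded* if two of its own sides are glued together so that the boundary of the triangle traverses them in opposite directions.

Two facts will be used constantly. First, *if labelled triangles are glued along equal labels, no triangle is folded*: a folded triangle would contain letters $a$ and $a^{-1}$, and any two letters of a word of length 3 are cyclically adjacent, so the word would not be cyclically reduced. Second, *in an orientable surface or a planar map, two sides of one triangle can only be glued in the folded way*. So there an unfolded triangle has three distinct edges. In a non-orientable surface this can fail: the triangle $aab$, with its two sides $a$ glued, is an unfolded Möbius band.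

**Definition (counts and exponent).** For a finite nonempty set $Y$ of triangles let $F(Y)=|Y|$, let $S(Y)\subset S$ be the set of generators that occur, $E(Y)=|S(Y)|$, and let $v_Y(x)$ be the number of sides labelled $x^{\pm1}$. Put
$$V_1(Y)=\#\{x:v_Y(x)=1\},\qquad B(Y)=\sum_x(v_Y(x)-2)^+,$$
$$d(Y)=E(Y)-\tfrac32F(Y)=\sum_{x\in S(Y)}\Bigl(1-\frac{v_Y(x)}2\Bigr)=\tfrac12\bigl(V_1(Y)-B(Y)\bigr)\in\tfrac12\mathbb Z. \tag{2}$$
The second equality in (2) holds since $\sum_xv_Y(x)=3F$. For the third, a generator with $v=1$ contributes $\frac12$, one with $v=2$ contributes $0$, and one with $v\ge3$ contributes $-\frac12(v-2)$.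

Examples: $\{aef,bef\}$ has $F=2$, $E=4$, $d=1$. The set $\{aab\}$ has $F=1$, $E=2$, $d=\frac12$. The set $\{abc,acb\}$ has $F=2$, $E=3$, $d=0$. The set $\{xab,xce,xfg\}$ has $v(x)=3$, $V_1=6$, $B=1$, $d=\frac52=7-\frac92$.

**Definition (type).** The *type* of $Y$ is the isomorphism class of the following structure: $F$ triangles, with the relation "same generator" on their sides, with relative directions.

For instance $\{aef,bef\}$ and $\{ghk,mhk\}$ have the same type. The set $\{aef,bef^{-1}\}$ has another type: reflecting one triangle reverses its relative directions at both common generators, so the product of the two relative directions is an invariant, and it differs.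

There are at most $(6F)^{3F}$ types with $F$ triangles: for each of the $3F$ sides name the first side with the same generator and the relative direction. There are at most $(2n)^E$ sets $Y$ of a given type, since each generator class receives a generator and a sign. By (1), for $p=cn^{-3/2}$,
$$\mathbb E\#\{Y\subset\mathbf R\text{ of a given type}\}\le(2n)^E(6p)^F=(2n)^{d}\lambda^{F}. \tag{3}$$
So $d$ is the exponent of $n$, and $\lambda^F$ has to compete with the number of types.

## 4. Planar triangulations without folded triangles

We need the exponential growth rate of the number of triangulated spheres and discs in which no triangle is folded. Loops and multiple edges are allowed.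

A rooted planar map is a connected graph drawn on the sphere with a chosen corner of a chosen face, the *root face*, up to orientation-preserving homeomorphism. We walk around the root face from the root corner, in a fixed sense, along sides $s_1,s_2,\dots$; the edge of $s_1$ is the root edge. Let $W_{L,F}$ be the number of rooted planar maps whose root face has degree $L$ and which have $F$ other faces, all of degree 3 and none folded. Put $W_L=\sum_FW_{L,F}z^F$, $W=\sum_LW_Lx^L$; $W_0=1$ is the single vertex.

**Step 1 (a recursion).** This step removes one edge at a time. For $L\ge1$,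
$$W_L=\sum_{i+j=L-2}W_iW_j+z\,(W_{L+1}-W_{L-1}). \tag{4}$$
Delete the root edge. If both its sides lie on the root face, it is an isthmus, and we are left with two maps whose root degrees add up to $L-2$; this gives the sum. Otherwise its other side lies on a triangle. Deletion merges this triangle with the root face, which gets degree $(L-1)+2=L+1$, and the two other sides of the triangle become the first two sides $s_1,s_2$. No other face is affected. Conversely, given a map with root face of degree $L+1\ge2$, draw a new root edge inside the root face from the root corner to the end of $s_2$; it cuts off a triangle with sides $s_1,s_2$. This triangle is folded exactly when $s_1$ and $s_2$ are the two sides of one edge. Since they are consecutive on the walk, this means that the walk turns back at the vertex between them, so this vertex is a leaf and the edge is a leaf edge attached at the root corner. Deleting it leaves an arbitrary map counted by $W_{L-1}$, and any such map arises. So the admissible maps are counted by $W_{L+1}-W_{L-1}$, and the new triangle contributes the factor $z$. This proves (4).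

**A check by hand.** For $F=0$ the maps are plane trees: $W_{0,0}=W_{2,0}=1$, $W_{4,0}=2$, $W_{6,0}=5$. Then (4) gives
$$\begin{aligned}
&W_{1,1}=1-1=0,\quad W_{3,1}=2W_{1,1}+2-1=1,\quad W_{5,1}=(2W_{3,1}+2W_{1,1})+5-2=5,\\
&W_{2,2}=W_{3,1}-W_{1,1}=1,\quad W_{4,2}=2W_{2,2}+W_{5,1}-W_{3,1}=6,\\
&W_{1,3}=W_{2,2}=1,\quad W_{3,3}=2W_{1,3}+W_{4,2}-W_{2,2}=7,\quad W_{2,4}=W_{3,3}-W_{1,3}=6.
\end{aligned}$$
(In $W_{4,2}$ the term $W_1W_1$ contributes nothing, as $W_1$ starts with $z^3$.) The map counted by $W_{1,3}$ is the loop filled with three triangles from picture 4 of Section 1. The value $W_{2,4}=6$ shows that the six pictures there are all the rooted ones.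

**Step 2 (the quadratic equation and its double root).** This step turns (4) into an algebraic equation for one unknown series. Multiply (4) by $x^L$, sum over $L\ge1$, and multiply by $x$: $xW-x=x^3W^2+z(W-1-xW_1)-zx^2W$, that is,
$$x^3W^2+(z-zx^2-x)W+x-z-zxW_1=0. \tag{5}$$
Complete the square. With $Q(x)=2x^3W+z-zx^2-x$ we get $Q(x)^2=\Delta(x)$, where
$$\Delta=(z-x-zx^2)^2-4x^3(x-z-zxW_1)=z^2-2zx+(1-2z^2)x^2+6zx^3+ex^4,\qquad e=z^2-4+4zW_1 .$$
There is a unique $X\in z\mathbb Q[[z]]$ with $Q(X)=0$. Indeed, this equation reads $X=z-zX^2+2X^3W(X)$, and the right-hand side is a contraction for the $z$-adic metric: if $X\equiv X'$ modulo $z^k$, then the right-hand sides agree modulo $z^{k+1}$. Since $\Delta=Q^2$, we have $\Delta(X)=\Delta'(X)=0$. The combination $4\Delta-x\Delta'$ does not contain $e$; at $X$, after division by $2$, it gives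
$$2z^2-3zX+(1-2z^2)X^2+3zX^3=0 .$$

**Step 3 (a rational parametrization).** This step solves for $W_1$. Put $Z=z^2$ and $X=z/(1-s)$; since $X=z+\cdots$, $s\in z\mathbb Q[[z]]$. Divide the last equation by $Z$ and multiply by $(1-s)^3$. With $u=1-s$,
$$2u^3-3u^2+(1-2Z)u+3Z=0,\qquad\text{i.e.}\qquad Z(3-2u)=u(2u-1)(1-u),$$
so that
$$Z=\frac{s(1-s)(1-2s)}{1+2s},\qquad s=Z\varphi(s),\quad\varphi(s)=\frac{1+2s}{(1-s)(1-2s)}. \tag{6}$$
As $\varphi$ has nonnegative coefficients, the unique solution $s$ without constant term is a power series in $Z$ with nonnegative coefficients. Next, $\Delta'(X)=0$ reads $-2z+2(1-2Z)X+18zX^2+4eX^3=0$. Hence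
$$e=\frac{u^3-(1-2Z)u^2-9Zu}{2Z}=\frac{u^3-u^2}{2Z}+u^2-\tfrac92u .$$
Here $u^3-u^2=-su^2$, and by (6) $\frac{-su^2}{2Z}=-\frac{(1-s)(1+2s)}{2(1-2s)}=-\frac s2-\frac1{2(1-2s)}$, because $(1-s)(1+2s)=s(1-2s)+1$. Since $4zW_1=e+4-Z$,
$$4zW_1=4-Z+(1-s)^2-\tfrac92(1-s)-\frac s2-\frac1{2(1-2s)} .$$
From (6), $\frac{dZ}{ds}=\frac{(1-6s+6s^2)(1+2s)-2(s-3s^2+2s^3)}{(1+2s)^2}=\frac{1-6s+8s^3}{(1+2s)^2}$. The derivative of the right-hand side in $s$ is
$$-\frac{dZ}{ds}+2+2s-\frac1{(1-2s)^2}=-\frac{dZ}{ds}+\frac{1-6s+8s^3}{(1-2s)^2}=\frac{dZ}{ds}\Bigl[\frac{(1+2s)^2}{(1-2s)^2}-1\Bigr]=\frac{dZ}{ds}\cdot\frac{8s}{(1-2s)^2},$$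
where we used $(2+2s)(1-4s+4s^2)-1=1-6s+8s^3$. Therefore
$$\frac{d(zW_1)}{dZ}=\frac{2s}{(1-2s)^2}=:g(Z). \tag{7}$$
(Check: $s=Z+5Z^2+\cdots$ gives $g=2Z+18Z^2+\cdots$, so $zW_1=Z^2+6Z^3+\cdots$, in accordance with $W_{1,3}=1$ and $W_{1,5}=W_{2,4}=6$.)

**Step 4 (the radius of convergence).** This step locates the singularity. The function $1-6s+8s^3$ has derivative $-6+24s^2<0$ on $(0,\frac12)$ and decreases from $1$ to $-1$. Its zero there is $\tau=\sin10^\circ$, because $8\tau^3-6\tau=-2(3\tau-4\tau^3)=-2\sin30^\circ=-1$. So $Z(s)$ increases on $[0,\tau]$ up to $Z_c=\max_{(0,1/2)}Z(s)$. Moreover $Z_c=\frac12-3\tau+3\tau^2$, since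
$$(\tfrac12-3\tau+3\tau^2)(1+2\tau)-\tau(1-\tau)(1-2\tau)=\tfrac12-3\tau+4\tau^3=\tfrac12(1-6\tau+8\tau^3)=0 .$$
On $[0,\tau)$ we have $Z'(s)>0$, so the inverse function $s(Z)$ is analytic along $[0,Z_c)$, and so is $g$, as $s<\frac12$. Near $0$ it is given by the power series above. The series $g$ has nonnegative coefficients. By Pringsheim's theorem its radius $\rho$, if finite, is a singular point, so $\rho\ge Z_c$. It is not larger, since
$$\frac{dg}{dZ}=\frac{dg/ds}{Z'(s)}\to\infty\quad\text{as }s\uparrow\tau .$$
So $zW_1$ has radius $Z_c$ in $Z$. Since (4) for $L=1$ gives $W_2=1+W_1/z$, both $W_1$ and $W_2$ have radius of convergence exactly $z_c=\sqrt{Z_c}<1$ in $z$.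

Numerically $Z_c\approx0.0695$ and $z_c\approx0.2637$. Inserting $s=\tau$ into the formula for $4zW_1$ gives $zW_1\approx0.01047$, so $W_2(z_c)-1=zW_1/Z_c\approx0.151$. As the $D_F$ of Section 1 satisfy $D_F\le W_{2,F}$, this is the bound $0.16$ announced there.

**Step 5 (spheres and digons).** This step transfers the growth rate to the objects we need. Let $S(F)$ be the number of rooted triangulations of the sphere with $F$ triangles, none folded. Opening the root edge to a face of degree 2 creates no folded triangle and can be undone, so $S(F)\le W_{2,F}$. Conversely, put a new vertex into the root face of a map counted by $W_{2,F}$ and join it to the two corners. Each of the two new triangles has as sides one old edge and the two distinct new edges, so it is unfolded. Rooting at a new edge, directed from the new vertex to the root corner, makes this injective. So $W_{2,F}\le S(F+2)$. Hence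
$$\text{for each } z<z_c:\ S(F)\le C_zz^{-F};\qquad\limsup_FS(F)^{1/F}=1/z_c . \tag{8}$$

A *digon* is a disc triangulation whose boundary is a simple 2-cycle, with no folded triangle. Let $T_F$ be the number of isomorphism classes (reflections allowed) of digons with $F$ triangles. For example $T_2=1$. A sphere triangulation with $F$ triangles has $3F/2$ edges, so by Euler $2+F/2\ge3$ vertices; being connected, it has an edge that is not a loop. Open it: the result is a digon, and closing the digon recovers the sphere. A sphere has at most $6F$ rootings (reflections included), so $T_F\ge S(F)/(6F)$ and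
$$\limsup_FT_F^{1/F}\ge1/z_c . \tag{9}$$

## 5. Above $c_*$: many digons, dyadic blocks, and sprinkling

We prove (U). The plan suggested by Section 1 is: choose $F$ so large that digons with $F$ triangles give an identification graph of huge average degree, and find a giant component in it. The existence of such an $F$ is clear from (9) if $\lambda>z_c$. The gap is the word "giant". A graph with many edges may have them all on few vertices. What we can bound is $\sum_a\deg(a)^2\le C_Fn$, but the bound $C_F=e^{O(F\log F)}$ obtained from counting types is far larger than the square of the average degree, which is only exponential in $F$. The way out is to look for classes of size about $k$ on one dyadic scale $k$, and then to join such blocks by a few fresh random identifications. Only $\log C_F$ enters, and an exponential beats $F\log F$.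

Let $c>c_*$, $c_*<c_1<c$, $\varepsilon=(c-c_1)/3$, $p_1=c_1n^{-3/2}$, $p'=\varepsilon n^{-3/2}$. Let $R_1$ (probability $p_1$) and $R_2,R_3,R_4$ (probability $p'$ each) be independent random sets of words. Their union contains each word independently with probability at most $p_1+3p'=cn^{-3/2}$. So it suffices to show that $\langle S\mid R_1\cup\dots\cup R_4\rangle$ is trivial with probability at least $\frac34-o(1)$. Let $\mathbf R_1$ be the set of triangles present in $R_1$ and $\lambda_1=12\sqrt2c_1>z_c$. By (9) there is $\eta>0$ with $T_F\lambda_1^F\ge(1+\eta)^F$ for infinitely many $F$.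

**Step 1 (the number of digons in $\mathbf R_1$).** This step finds the expected number of local identifications. Fix such an $F$. A *copy* of a digon $\Delta$ is a set $Y$ of $F$ triangles obtained by labelling the $E=(3F+2)/2$ edges of $\Delta$ by distinct generators with signs. Every triangle of $\Delta$ has three distinct edges, so the words are cyclically reduced and not cubes. Two triangles of $\Delta$ never share all three edges (they would form a closed component), so the $F$ triangles of $Y$ are distinct. Here $d(Y)=E-\frac32F=1$. The *boundary generators* $a,b$ of $Y$ are those with $v_Y=1$. If $Y\subset\mathbf R_1$, reading the boundary of the disc gives $a=b^{\pm1}$ in $\langle S\mid R_1\rangle$.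

Let $X$ be the number of copies in $\mathbf R_1$ of digons with $F$ triangles. The set $Y$ determines $\Delta$ (glue equal labels) and the labelling up to $\mathrm{Aut}\,\Delta$. An automorphism fixing a directed boundary edge fixes the triangle at it, hence its neighbors, and so on; so it is trivial. Therefore $|\mathrm{Aut}\,\Delta|\le4$, and $\mathrm{Aut}\,\Delta$ acts freely on labellings. With (1),
$$\mathbb EX=(1+o(1))\sum_\Delta\frac{(2n)^E(6p_1)^F}{|\mathrm{Aut}\,\Delta|}=(1+o(1))\mu_Fn,\qquad\mu_F=2\lambda_1^F\sum_\Delta\frac1{|\mathrm{Aut}\,\Delta|}\ge\tfrac12T_F\lambda_1^F\ge\tfrac12(1+\eta)^F .$$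
(For $F=2$ there is one digon, with four automorphisms, and $\mu_2=\lambda_1^2/2$ as in Section 1.)

**Step 2 (how two copies can overlap).** This step prepares all second moment computations. For copies $Y,Y'$ put $H=Y\cap Y'$ and $J=S(Y)\cap S(Y')\supseteq S(H)$. Counting generators and triangles of the union,
$$d(Y\cup Y')=2-\bigl(|J|-\tfrac32|H|\bigr). \tag{10}$$
For $H\ne\emptyset$ we have $v_H\le v_Y\le2$, so by (2) $|S(H)|-\frac32|H|=\frac12\mathrm{per}(H)$, where $\mathrm{per}(H)$ is the number of generators $x$ with $v_H(x)=1$. If $H\subsetneq Y$, then, the dual graph of $\Delta$ being connected, some interior edge separates $H$ from $Y\setminus H$ and contributes $1$ to $\mathrm{per}(H)$. Each boundary generator of $Y$ lying in $S(H)$ contributes a further $1$. If $H=Y$, then $\mathrm{per}(H)=2$. There are finitely many types of unions $Y\cup Y'$, and each union contains boundedly many pairs, so (3) with $\lambda_1$ applies to pairs of copies.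

*(i) $X=(1+o(1))\mu_Fn$ whp.* Pairs with $H=\emptyset$ are uncorrelated. For $H\ne\emptyset$, $|J|-\frac32|H|\ge\frac12\mathrm{per}(H)\ge\frac12$, so $d(Y\cup Y')\le\frac32$. Hence $\mathrm{Var}\,X\le\sum_{H\ne\emptyset}\mathbb P(Y\cup Y'\subset\mathbf R_1)=O(n^{3/2})$, and Chebyshev's inequality applies.

*(ii) The expected number of pairs $Y\ne Y'$ in $\mathbf R_1$ with the same boundary pair $\{a,b\}$ is $O(n^{1/2})$.* Now $J\supseteq S(H)\cup\{a,b\}$ and $H\ne Y$. We check that $|J|-\frac32|H|\ge\frac32$. If $H=\emptyset$, then $|J|\ge2$. If $a,b\in S(H)$, then $\mathrm{per}(H)\ge3$. If exactly one of them is in $S(H)$, then $\mathrm{per}(H)\ge2$ and $J$ has one more element, which gives at least $1+1$. If $H\neq\emptyset$ and none is in $S(H)$, we get at least $\frac12+2$. So $d(Y\cup Y')\le\frac12$.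

*(iii) Let $\mathcal G$ be the graph on $S$ whose edges are the boundary pairs of copies in $\mathbf R_1$. Then $\mathbb E\sum_a\deg(a)^2\le C_Fn$ with $C_F\le e^{CF\log F}$, where $C$ does not depend on $F$.* The sum is at most the number of triples $(a,Y,Y')$ with $Y,Y'\subset\mathbf R_1$, possibly equal, having $a$ as a common boundary generator. If $H=\emptyset$, then $|J|\ge1$. If $a\in S(H)$, then $\mathrm{per}(H)\ge2$ (also when $H=Y$). If $a\notin S(H)\ne\emptyset$, then $H\ne Y$, $\mathrm{per}(H)\ge1$, and $J$ has a further element, so $|J|-\frac32|H|\ge\frac12+1$. In all cases $d(Y\cup Y')\le1$. There are at most $2F$ sizes $|Y\cup Y'|\le2F$. For each size there are at most $(12F)^{6F}$ types, at most $4^{2F}$ choices of $Y,Y'$ inside the union, and at most $2$ choices of $a$. By (3) each contributes at most $2n\max(1,\lambda_1)^{2F}$. The product is at most $e^{CF\log F}n$.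

**Step 3 (many vertices in classes of one dyadic size).** This step replaces degrees by sizes of classes. By (ii) and Markov's inequality, whp at most $n^{3/4}$ pairs of copies share their boundary pair. An edge of $\mathcal G$ arising from $k$ copies gives at least $k-1$ such pairs. So by (i) whp $e(\mathcal G)\ge X-n^{3/4}\ge\frac12\mu_Fn$. By (iii) and Markov, $\sum_a\deg(a)^2\le4C_Fn$ with probability at least $\frac34$. So with probability at least $\frac34-o(1)$ both hold, and we assume this.

Let $T=\lceil8C_F/\mu_F\rceil+1$. Then $\sum_{\deg>T}\deg\le\frac1T\sum\deg^2\le\frac12\mu_Fn$, while $\sum\deg\ge\mu_Fn$. So $\sum_a\min(\deg a,T)\ge\frac12\mu_Fn$. Let $C(a)$ be the class of $a$ under the relation "$a=b^{\pm1}$ in $\langle S\mid R_1\rangle$"; clearly $|C(a)|\ge\deg(a)+1$. For every integer $m\ge1$ we have $m\le\sum_{2^i\le m}2^i$. Hence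
$$\tfrac12\mu_Fn\le\sum_a\min(\deg a,T)\le\sum_{2^i\le T}2^i\,\#\{a:|C(a)|\ge2^i\}. \tag{11}$$
The outer sum has at most $1+\log_2T$ terms, so for some $k=2^i\le T$
$$k\cdot\#\{a:|C(a)|\ge k\}\ge Mn,\qquad M=\frac{\mu_F}{4(1+\log_2T)} .$$
Here $\log_2T=O(F\log F)$, whereas $\mu_F\ge\frac12(1+\eta)^F$ for infinitely many $F$. So we may choose the constant $F$ with $M\ge64/\varepsilon^2$.

Cut each class $C$ of size at least $k$ into $\lfloor|C|/k\rfloor\ge|C|/(2k)$ disjoint blocks of size $k$ and discard leftovers. The number $N$ of blocks satisfies $N\ge Mn/(2k^2)$, which is linear in $n$ since $k\le T$.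

**Step 4 (fresh identifications).** This step produces i.i.d. uniform identified pairs from $R_2$. Call $(x,y)\in S^2$ good if exactly two $s\in S$ have $xys\in R_2$. This has probability $\sim\frac12(np')^2=\varepsilon^2/(2n)$, independently over $(x,y)$. Given that $(x,y)$ is good, the pair $\{s,t\}$ is uniform, and $s=t$ in the group. The number of good pairs is binomial with mean $\sim\varepsilon^2n/2$. So whp $R_2$ supplies at least $\lceil\varepsilon^2n/4\rceil$ i.i.d. uniform pairs $\{s,t\}$ of identified generators, independent of $R_1$.

**Step 5 (a class of linear size).** This step joins the blocks. A uniform pair joins two different blocks with probability at least $N(N-1)k^2/n^2\ge N^2k^2/(2n^2)$. So the number of joining pairs among the first $\lceil\varepsilon^2n/4\rceil$ is binomial with mean at least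
$$\frac{\varepsilon^2n}4\cdot\frac{N^2k^2}{2n^2}=\frac{\varepsilon^2}8N\cdot\frac{Nk^2}n\ge\frac{\varepsilon^2M}{16}N\ge4N .$$
By Chebyshev whp at least $2N$ joining pairs occur. As all blocks have the same size, these are i.i.d. uniform pairs of distinct blocks. Suppose that in the multigraph on the blocks formed by the first $2N$ of them all components had fewer than $N/3$ vertices. Adding components one by one, we reach a union of components with between $N/3$ and $2N/3$ vertices and no crossing edge. A uniform pair crosses a given set of $\alpha N$ blocks, $\frac13\le\alpha\le\frac23$, with probability at least $2\alpha(1-\alpha)\ge\frac49$. So the supposition has probability at most $2^N(5/9)^{2N}=(50/81)^N\to0$. Hence whp at least $Nk/3\ge Mn/(6k)\ge\gamma n$ generators, $\gamma=M/(6T)$, are equal up to inversion in $\langle S\mid R_1\cup R_2\rangle$. Each of them equals $a_0$ or $a_0^{-1}$ for one fixed $a_0$ among them. So there is $G^+\subset S$, determined by $R_1,R_2$, with $|G^+|\ge\gamma n/2$, all of whose elements equal one element $g$.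

**Step 6 (collapse).** This step kills $g$ and then everything. There are $\Theta(n^3)$ words $stu^{-1}$ with distinct $s,t,u\in G^+$, each in $R_3$ independently with probability $p'=\varepsilon n^{-3/2}$. So whp one of them is in $R_3$, and $ggg^{-1}=1$ gives $g=1$. Fix an order on $S$. For $x<y$ in $S$, a word $sxy^{-1}\in R_4$ with $s\in G^+\setminus\{x,y\}$ gives $x=y$. Different pairs use different words. So we get a random graph on $S$ with independent edges of probability $\Omega(np')=\Omega(n^{-1/2})$, far above $\frac{\log n}n$, and it is connected whp. So all generators are equal, and those in $G^+$ are trivial. The group is trivial with probability at least $\frac34-o(1)$, which proves (U). $\square$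

## 6. Below $c_*$: the first moment, and diagrams with repeated triangles

For (L) fix $0<c<c_*$, $p=cn^{-3/2}$, $\lambda=12\sqrt2c<z_c$, and a generator $s_0$. We want $s_0\ne1$ in $\Gamma$ with probability bounded below. If $s_0=1$, there is a planar diagram: a disc-like complex of present triangles whose boundary reads $s_0$.

A sensible first try is to count diagrams. Suppose the diagram has $A$ faces and its $(3A+1)/2$ edges carry distinct generators. One label is fixed to be $s_0$, so the expected number of such diagrams is at most
$$\sum_AW_{1,A}(2n)^{(3A+1)/2-1}(6p)^A=(2n)^{-1/2}\sum_AW_{1,A}\lambda^A=(2n)^{-1/2}\,W_1(\lambda)\to0,$$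
precisely because $\lambda<z_c$. So the constant $c_*$ is visible. The computation stops working when triangles are *repeated*: a triangle used $m$ times is paid for only once. For example, let $Y=\{abc,acb\}$. Both words together say that $b$ and $c$ commute. The diagram of $[b^m,c^m]$ is an $m\times m$ grid of squares, each cut into two triangles. It has area $2m^2$, but it needs only two present triangles. By (3) the expected number of such $Y$ in $\mathbf R$ is at most $\lambda^2$, and it is bounded below by a positive constant, as there are $\Theta(n^3)$ such sets. Nothing decays with the area. Two further difficulties come with this one. The distinct triangles of a diagram need not form a planar surface (here they form a torus), and there are far more than exponentially many types in general. And there is no a priori bound on the area of the diagram, while a union bound over types can only be made for areas up to a power of $\log n$.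

Here is the way around, one item per difficulty.

* Repetitions: split the diagram into layers $Y_j$, the set of triangles used at least $j$ times. Planarity will give $\sum_jd(Y_j)\le\frac12L$, where $L$ is the boundary length, and, more finely, that the $Y_j$ have small total "complexity" $\kappa$.
* Types: sets $Y$ of small complexity can be made planar by few cuts, so their number of types is governed by $z_c$. Then (3) forces $d(Y)>0$ for all of them in $\mathbf R$.
* Large area: a linear isoperimetric inequality for all areas up to $\log^3n$ propagates to all areas.

Sets such as the torus, with $d=0$, occur with probability bounded below. We shall exclude them at the price of a constant probability, which is why (L) asks only for $\limsup h<1$.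

## 7. The surface $\Sigma(Y)$ and the number of types of small complexity

Fix $z\in(\lambda,z_c)$ and $\varepsilon_0$ with $4\varepsilon_0=\log(z/\lambda)>0$.

**Definition ($\Sigma(Y)$, connectedness, $\kappa$).** $\Sigma(Y)$ is obtained from the triangles of $Y$ by gluing, for each $x$ with $v_Y(x)=2$, the two sides labelled $x$; nothing else is glued. It is a compact surface with no folded triangle. Its number of boundary edges is
$$P(Y)=V_1+\sum_{v\ge3}v\le V_1+3B, \tag{12}$$
since $v\le3(v-2)$ for $v\ge3$. $Y$ is *connected* if it is not the union of two nonempty parts with disjoint generator sets; every $Y$ is uniquely a union of *components*. Put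
$$\kappa(Y)=-\chi(\Sigma(Y))+2V_1(Y)+8B(Y).$$
The quantities $d,V_1,B,\chi(\Sigma),\kappa$ are additive over components.

**Definition ($\hat g$).** For a compact surface, $\hat g=\sum_{\text{comp.}}(2-\chi-b)$, where $b$ is the number of boundary circles. This is the rank of the mod 2 intersection form on $H_1(\,\cdot\,;\mathbb F_2)$: capping the circles by discs gives a surjection, preserving the form, onto $H_1$ of closed surfaces, where the form is nondegenerate and the dimension for each component is $2-\chi(\text{capped})=2-\chi-b$. A component with $\hat g=0$ is a sphere with holes.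

Examples:

| $Y$ | $\Sigma(Y)$ | $V_1$ | $B$ | $\chi$ | $\kappa$ | $\hat g$ |
|---|---|---|---|---|---|---|
| $\{aef,bef\}$ | disc | $2$ | $0$ | $1$ | $3$ | $0$ |
| $\{aab\}$ | Möbius band | $1$ | $0$ | $0$ | $2$ | $1$ |
| $\{abc,acb\}$ | torus | $0$ | $0$ | $0$ | $0$ | $2$ |
| $\{xab,xce,xfg\}$ | three discs | $6$ | $1$ | $3$ | $17$ | $0$ |

The last $Y$ is connected although $\Sigma(Y)$ is not.

**Lemma 2.** Let $Y$ be connected and $\Sigma(Y)$ not a sphere or projective plane. Then $\kappa\ge V_1+B\ge0$ and $\hat g(\Sigma(Y))\le\kappa+2$. For a sphere or projective plane, $V_1=B=0$, $d=0$, $\kappa<0$, $\hat g\le1$.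

*Proof.* Let $k$ be the number of components of $\Sigma(Y)$. Identifying in addition the sides of each generator with $v\ge3$ uses $v-1$ links per generator and makes everything connected, so $k\le1+\sum_{v\ge3}(v-1)\le1+2B$.

If $B=0$, then $\Sigma$ is connected. If also $V_1=0$, it is closed and, by assumption, $\chi\le0$, so $\kappa\ge0=V_1+B$. If $V_1\ge1$, then $\chi\le1$ and $\kappa\ge2V_1-1\ge V_1$.

If $B\ge1$, no component of $\Sigma(Y)$ is closed: the triangles of a closed component would share no generator with the rest, so they would be all of $Y$, and $B$ would be $0$. So every component has $\chi\le1$, hence $\chi(\Sigma)\le k\le1+2B$ and $\kappa\ge2V_1+6B-1\ge V_1+B$.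

In all cases $\hat g\le2k-\chi\le2+4B-\chi\le\kappa+2$. A sphere or projective plane is closed, so $V_1=B=0$ and $d=0$; then $\kappa=-\chi<0$, and $\hat g=2-\chi\le1$. $\square$

**Lemma 3 (planarization).** A surface $\Sigma$ made of $F\ge3$ triangles can be turned into one with $\hat g=0$ by ungluing at most $3F/\log^2F+\hat g(\Sigma)(4\log^3F+3)$ edges.

*Proof.* **Step 1 (cut into pieces of small radius).** This step makes short paths available. Put $\beta=\log^{-2}F<1$. In the dual graph, whose degrees are at most 3, grow balls $\mathcal B_0\subset\mathcal B_1\subset\cdots$ around a triangle until $|\mathcal B_{r+1}|\le(1+\beta)|\mathcal B_r|$. Then $(1+\beta)^r\le F$. As $\log(1+\beta)\ge\beta/2$, $r\le2\log F/\beta=2\log^3F$. At most $\beta|\mathcal B_r|$ triangles lie in $\mathcal B_{r+1}\setminus\mathcal B_r$, so at most $3\beta|\mathcal B_r|$ edges leave $\mathcal B_r$. Unglue them, remove $\mathcal B_r$, and repeat in the rest. In total at most $3\beta F$ edges are unglued. We get connected pieces $\Sigma_i$ of dual radius at most $2\log^3F$.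

**Step 2 ($\hat g$ does not increase).** Each $\Sigma_i$ minus an open collar of its boundary is homeomorphic to $\Sigma_i$, and these embed disjointly in $\Sigma$. Intersection numbers are preserved by inclusion of subsurfaces, and cycles in disjoint subsurfaces have intersection number $0$. So the form of $\Sigma$ pulls back under $\bigoplus H_1(\Sigma_i)\to H_1(\Sigma)$ to the orthogonal sum of the forms of the $\Sigma_i$. A pulled back form has at most the rank of the form, so $\sum\hat g(\Sigma_i)\le\hat g(\Sigma)$.

**Step 3 (cut one piece open).** This step kills the form of a piece $\Sigma_i$ of dual radius $r$ along few edges. Let $\hat\Sigma_i$ be the closed connected surface obtained by capping the boundary circles. Fix a vertex $v_0$ of the central triangle. All vertices of a triangle at dual distance $j$ from the central one are within 1-skeleton distance $j+1$ of $v_0$. This is clear for $j=0$. For $j\ge1$ the triangle shares an edge with a triangle at distance $j-1$, and its third vertex is adjacent to an end of this edge. So all vertices of $\Sigma_i$ are within $r+1$ of $v_0$.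

Let $\mathcal T$ be a breadth-first spanning tree of the 1-skeleton from $v_0$. Since $\hat\Sigma_i\setminus\mathcal T$ is connected, the dual graph (caps included) has a spanning tree $\mathcal C$ using only edges not in $\mathcal T$. By Euler's formula exactly $2-\chi(\hat\Sigma_i)=\hat g(\Sigma_i)$ edges belong to neither tree. The complement of $\mathcal T\cup\{\text{left-over edges}\}$ is an open disc: the faces glued along $\mathcal C$. So $\hat\Sigma_i$ is this graph with one 2-cell attached, and $H_1(\hat\Sigma_i;\mathbb F_2)$ is generated by the cycles consisting of one left-over edge and the tree paths from $v_0$ to its ends (counted mod 2). Let $\Gamma_0$ be the union of the left-over edges and these tree paths; it has at most $\hat g(\Sigma_i)(2(r+1)+1)=\hat g(\Sigma_i)(2r+3)$ edges.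

Unglue $\Sigma_i$ along $\Gamma_0$; edges of $\Gamma_0$ on $\partial\Sigma_i$ need nothing. Let $\Sigma_i'$ be the result. As soon as an edge at a vertex is unglued, its corner class is cut into paths, so vertices on $\Gamma_0$ are boundary vertices of $\Sigma_i'$, and the interior of $\Sigma_i'$ embeds in $\hat\Sigma_i\setminus\Gamma_0$. Every cycle of $\Sigma_i'$ is homologous to one in the interior, so it has intersection number $0$ with a generating set of $H_1(\hat\Sigma_i)$, hence with every cycle. The form of $\Sigma_i'$ is the pull back of that of $\hat\Sigma_i$, so it vanishes, and $\hat g(\Sigma_i')=0$.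

Adding up, with $r\le2\log^3F$, the number of unglued edges is at most $3F/\log^2F+\sum_i\hat g(\Sigma_i)(4\log^3F+3)$, and Step 2 finishes the proof. $\square$

**Lemma 4 (counting).** There are $C=C(z)$ and $K_0\ge3$ such that for $F\ge K_0$ the number of types of connected $Y$ with $F(Y)=F$ and $\kappa(Y)\le F/\log^6F$ is at most $z^{-F}e^{CF/\log F}$.

*Proof.* $C$ denotes constants that may change. By Lemma 2, $V_1+B\le F/\log^6F$ and $\hat g\le F/\log^6F+2$. By Lemma 3, ungluing
$$U\le\frac{3F}{\log^2F}+\Bigl(\frac F{\log^6F}+2\Bigr)(4\log^3F+3)\le\frac{CF}{\log^2F}$$
edges of $\Sigma(Y)$ yields spheres with holes. By (12) they have $Q\le V_1+3B+2U\le CF/\log^2F$ boundary edges in total. A closed component among them would be a closed component of $\Sigma(Y)$, hence, as in the proof of Lemma 2, the only component. So there are at most $1+Q$ components.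

Now we close the holes without creating folded triangles. Cap every boundary circle of length $\ell\ge2$ by a cone of $\ell$ triangles; each has one boundary edge and two distinct spokes. Cap a circle of length 1, a loop $e$ at a vertex $v$, by the disc with three triangles $(e,f,g)$, $(f,i,j)$, $(g,i,j)$, where $f,g$ join $v$ to a new vertex $w$, and $i,j$ join a new vertex $u$ to $v,w$. We get at most $1+Q$ spheres with $F'\le F+3Q$ triangles in total, none folded. Choose an orientation and a root for each.

The type of $Y$ is recovered from the following data: the ordered list of rooted spheres, which gives a canonical numbering of all triangles and sides; the set of the at most $3Q$ cap triangles; the at most $U$ pairs of sides, with directions, that have to be re-glued; and at most $\sum_{v\ge3}(v-1)\le2B$ further directed identifications of pairs of sides, giving the generator classes with $v\ge3$.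

By (8) the number of lists with $k\le1+Q$ spheres and $F'$ triangles in total is at most $(F'+1)^kC_z^kz^{-F'}$. Since $z<1$, summing over $k$ and $F'\le F+3Q$ gives at most $z^{-F}(CF)^{C(Q+1)}$ lists, where $Q$ now stands for its upper bound. The other data contribute at most $(F+3Q+1)^{3Q}(CF^2)^{U+2B}$, up to a factor polynomial in $F$ for the sizes. As $Q,U,B=O(F/\log^2F)$, all exponents together contribute $e^{O(F/\log^2F)\cdot O(\log F)}$, and the product is at most $z^{-F}e^{CF/\log F}$. $\square$

## 8. A good event of constant probability

Let $d^\circ(Y)=d(Y)-\mathbf 1[s_0\in S(Y)]\in\frac12\mathbb Z$. This is the exponent of $n$ when $s_0$ is prescribed. For a given type with $F$ triangles and a given value $\delta'$,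
$$\mathbb E\#\{Y\subset\mathbf R\text{ of this type},\ d^\circ(Y)=\delta'\}\le6F(2n)^{\delta'}\lambda^F . \tag{13}$$
Since the type determines $d$, either $s_0\notin S(Y)$ for all these $Y$, and (3) applies; or $s_0\in S(Y)$ for all of them. In the second case choose which of the at most $3F$ generator classes is $s_0$, and its sign; this leaves $(2n)^{E-1}$ choices. A type has at most two possible values of $d^\circ$.

For a constant $K\ge K_0$ consider the events:

* **(E1)** every nonempty $Y\subset\mathbf R$ with $F\le\log^3n$ has $d^\circ(Y)\ge-11F\frac{\log\log n}{\log n}$;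
* **(E2)** every connected $Y\subset\mathbf R$ with $K<F\le\log^3n$ and $\kappa(Y)\le F/\log^6F$ has $d^\circ(Y)\ge\varepsilon_0F/\log n$;
* **(E3)** every connected $Y\subset\mathbf R$ with $F\le K$ has $d^\circ(Y)\ge\frac12$;
* **(E4)** no class $\{s^3,s^{-3}\}$ is present.

All are decreasing events in $R$.

**Lemma 5.** For a suitable constant $K$ there is $\delta>0$ with $\mathbb P(\mathcal E)\ge\delta$ for large $n$, where $\mathcal E=\mathrm{E1}\cap\mathrm{E2}\cap\mathrm{E3}\cap\mathrm{E4}$.

*Proof.* *(E4)* The expected number of violations is at most $2np=O(n^{-1/2})$, so E4 holds whp.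

*(E1)* For a violator $(2n)^{d^\circ}\le n^{d^\circ}\le(\log n)^{-11F}$. With at most $(6F)^{3F}\le(6\log^3n)^{3F}$ types, (13) bounds the expected number of violations by
$$\sum_{F\ge1}(6\log^3n)^{3F}\,12F\,\lambda^F(\log n)^{-11F}=\sum_{F\ge1}12F\Bigl(\frac{216\lambda}{\log^2n}\Bigr)^F\to0 .$$

*(E2)* By Lemma 4 and (13) the expected number of violations is at most $\sum_{F>K}z^{-F}e^{CF/\log F}\,12F\,\lambda^F(2n)^{\varepsilon_0F/\log n}$. Since $(2n)^{\varepsilon_0F/\log n}\le e^{2\varepsilon_0F}$ and $(\lambda/z)^F=e^{-4\varepsilon_0F}$, this is at most $\sum_{F>K}12F\,e^{CF/\log F-2\varepsilon_0F}$. This is less than $\frac14$ for a suitable constant $K$, which we now fix. Here $\lambda<z<z_c$ is used.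

*(E3)* A violator has $d^\circ\le0$, and there are boundedly many types. By (13) the expected number of violations is at most a constant $C_K$. Each potential violator $Y$ has $\mathbb P(Y\subset\mathbf R)\le6p\le\frac12$. The events $Y\not\subset\mathbf R$ are decreasing, so Harris' inequality gives
$$\mathbb P(\mathrm{E3})\ge\prod_Y\bigl(1-\mathbb P(Y\subset\mathbf R)\bigr)\ge\exp\Bigl(-2\sum_Y\mathbb P(Y\subset\mathbf R)\Bigr)\ge e^{-2C_K},$$
where we used $1-t\ge e^{-2t}$ for $0\le t\le\frac12$.

By Harris again, $\mathbb P(\mathcal E)\ge(1-o(1))\frac34e^{-2C_K}\ge\frac12e^{-2C_K}=:\delta$ for large $n$. $\square$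

**Definition (tame).** A connected $Y$ is *tame* if $F\le K$ or $\kappa\le F/\log^6F$.

For example, every connected set of at most $K$ triangles is tame, and so is every sphere, since $\kappa<0$. On $\mathcal E$, for $n$ large,
$$\text{every tame }Y\subset\mathbf R\text{ with }F\le\log^3n\text{ has }d^\circ(Y)\ge\varepsilon_0F/\log n. \tag{14}$$
For $F>K$ this is E2, and for $F\le K$ it follows from $\frac12\ge\varepsilon_0K/\log n$. In particular no connected $Y\subset\mathbf R$ with $F\le\log^3n$ has $\Sigma(Y)$ a sphere or projective plane: it would be tame, but $d^\circ\le d=0$. So by Lemma 2, on $\mathcal E$,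
$$\kappa(Y)\ge V_1+B\ge0\quad\text{for all connected }Y\subset\mathbf R\text{ with }F\le\log^3n. \tag{15}$$

## 9. Layers of a reduced diagram

Assume E4 in this section.

**Definition (diagram, reduced).** A *diagram* $D$ is a finite connected simply connected planar 2-complex whose edges are labelled by generators (with a direction) and whose faces are triangles from $\mathbf R$; this is a van Kampen diagram. Let $A$ be its number of faces and $L$ the length of its boundary walk, so $2\#\text{edges}=3A+L$. It is *reduced* if no edge lies on two faces carrying the same triangle with the edge being the same side of that triangle (a *cancellable pair*).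

For example, the two faces $aef,bef$ glued along $e$ and $f$ form a reduced diagram with $A=2$, $L=2$. Two faces both carrying $aef$, glued along the side $e$, are a cancellable pair. Two faces both carrying $aab$, with the first side $a$ of one glued to the second side $a$ of the other, are not. An edge cannot lie on two sides of one face, since the face would be folded.

**Lemma 6.** A nonempty freely reduced word $w$ that is trivial in $\Gamma$ is the boundary label of a reduced diagram.

*Proof.* We use two standard facts (Lyndon–Schupp, *Combinatorial Group Theory*, V.1). (α) If the freely reduced word $w$ equals, in the free group, a product of $m$ conjugates of relators and their inverses, then $w$ is the boundary label of a diagram with at most $m$ faces. (β) If a finite connected simply connected planar complex has faces with arbitrary boundary labels $r_1,\dots,r_m$ and has boundary label $w$, then $w$ is, in the free group, a product of $m$ elements, the $i$-th a conjugate of $r_i^{\pm1}$.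

Take a diagram for $w$ with the minimal number $m$ of faces. Suppose that two of its faces, necessarily distinct, form a cancellable pair across an edge $e$. Merge them with $e$ into one face. The complex remains connected, since the ends of $e$ are still joined along either face. The boundary label of the new face is $uu^{-1}$ for some word $u$. By (β), where the conjugate of $uu^{-1}$ is trivial, $w$ is a product of $m-2$ conjugates of relators and inverses. By (α) there is a diagram with at most $m-2$ faces, a contradiction. $\square$

**Notation for a reduced diagram $D$ with $A\ge1$.** Let $m_t$ be the number of faces carrying the triangle $t$, and $Y_j=\{t:m_t\ge j\}$, so that $\sum_jF(Y_j)=A$. Sums over $j$ are over $j\ge1$ with $Y_j\ne\emptyset$. For a generator $x$, order the sides labelled $x^{\pm1}$ of triangles occurring in $D$ as $i_1(x),i_2(x),\dots$ with nonincreasing multiplicities $m_{(1)}(x)\ge m_{(2)}(x)\ge\cdots$ of their triangles, where $m_{(k)}=0$ if absent. Then $v_{Y_j}(x)=\#\{k:m_{(k)}(x)\ge j\}$. Let $e_2(x)$ and $e_1(x)$ be the numbers of edges of $D$ labelled $x$ with two, respectively one, face-sides. An edge with one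 face-side occurs in the boundary walk, so $\sum_xe_1(x)\le L$; and $\sum_km_{(k)}(x)=2e_2(x)+e_1(x)$. Put
$$B=\sum_x\sum_{k\ge3}m_{(k)}(x)=\sum_jB(Y_j),\qquad B^\theta:=\sum_x\sum_{k\ge3}m_{(k)}(x)^\theta,\qquad\theta=\tfrac{11}{12}.$$
(In the grid of Section 6, $m_{abc}=m_{acb}=m^2$, $Y_j=\{abc,acb\}$ for $j\le m^2$, and $B=0$.)

By reducedness a copy of the side $i_1(x)$ lies on an edge with one face-side, or is paired with a copy of some $i_k(x)$ with $k\ge2$; and different copies of $i_1(x)$ lie on different edges. Hence
$$m_{(1)}\le e_1+e_2,\qquad m_{(1)}\le e_1+\sum_{k\ge2}m_{(k)} . \tag{16}$$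

**Lemma 7.** Let $D$ be reduced with $A\ge1$, $h(m)=m^\theta$, $\phi(j)=h(j)-h(j-1)\in[0,1]$, and $c_\theta=2-2^\theta>0$. Then

* (a) $\displaystyle\sum_jd(Y_j)\le\frac L2$;
* (b) $\displaystyle2\sum_j\phi(j)d(Y_j)\le L-c_\theta B^\theta$;
* (c) $\displaystyle\sum_j\ \sum_{Y\text{ component of }Y_j}\kappa(Y)\le16(B+L)$.

Part (a) is the substitute for the first moment computation. It says nothing about $B$. Part (b), with a strictly concave weight, bounds $B^\theta$ once the $d(Y_j)$ are known not to be very negative. Part (c) then bounds the complexity of the layers.

*Proof of (a).* The number of $j$ with $x\in S(Y_j)$ is $m_{(1)}(x)$. By (2),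
$$\sum_jd(Y_j)=\sum_x\Bigl(m_{(1)}-\tfrac12\sum_km_{(k)}\Bigr)=\sum_x\bigl(m_{(1)}-e_2-\tfrac12e_1\bigr)\le\sum_x\tfrac12e_1\le\frac L2 ,$$
by the first part of (16).

*Proof of (b).* Since $\sum_{j\le m}\phi(j)=h(m)$,
$$2\sum_j\phi(j)d(Y_j)=\sum_x\Bigl(2h(m_{(1)})-\sum_{k\ge1}h(m_{(k)})\Bigr)=\sum_x\Bigl(h(m_{(1)})-\sum_{k\ge2}h(m_{(k)})\Bigr).$$
For $0<m\le y$ we have $(y+m)^\theta-y^\theta\le(2^\theta-1)m^\theta$, as the left side decreases in $y$ and equality holds at $y=m$. Adding $m_{(3)},m_{(4)},\dots$ successively to $m_{(2)}$ gives
$$h\Bigl(\sum_{k\ge2}m_{(k)}\Bigr)\le h(m_{(2)})+(2^\theta-1)\sum_{k\ge3}h(m_{(k)}).$$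
By the second part of (16) and $h(y+e_1)\le h(y)+e_1$, valid for integers $y,e_1\ge0$,
$$h(m_{(1)})-\sum_{k\ge2}h(m_{(k)})\le e_1+(2^\theta-1)\sum_{k\ge3}h(m_{(k)})-\sum_{k\ge3}h(m_{(k)})=e_1-c_\theta\sum_{k\ge3}h(m_{(k)}).$$
Sum over $x$.

*Proof of (c).* **Step 1 (regular edges).** This step bounds everything that deviates from the pairing $i_1\leftrightarrow i_2$. Call an edge of $D$ labelled $x$ *regular* if it has two face-sides and they are copies of $i_1(x)$ and $i_2(x)$; let $w(x)$ be the number of regular edges labelled $x$. A face-side is *irregular* if its edge is not regular. By reducedness, an irregular copy of $i_1(x)$ or $i_2(x)$ lies on an edge with one face-side or is paired with a copy of some $i_k(x)$, $k\ge3$. So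
$$(m_{(1)}-w)+(m_{(2)}-w)\le e_1(x)+\sum_{k\ge3}m_{(k)},$$
and, adding the copies of $i_k$ with $k\ge3$, there are at most $L+2B$ irregular face-sides. Also $m_{(1)}\le w+e_1+\sum_{k\ge3}m_{(k)}$ and $w\le m_{(2)}$. Since $v_{Y_j}(x)=1$ exactly for $m_{(2)}<j\le m_{(1)}$,
$$\sum_jV_1(Y_j)=\sum_x(m_{(1)}-m_{(2)})\le L+B . \tag{17}$$
By (12) and since $v_{Y_j}(x)\ge3$ exactly for $j\le m_{(3)}(x)$,
$$\sum_jP(Y_j)=\sum_jV_1(Y_j)+\sum_x\sum_{j\le m_{(3)}}v_{Y_j}(x)\le L+B+\sum_x\Bigl(3m_{(3)}+\sum_{k\ge4}m_{(k)}\Bigr)\le L+4B. \tag{18}$$

**Step 2 (vertices of $D$ lying on faces).** This step shows that $D$ has about $A/2$ such vertices. Let $V_f$ be the number of vertices of $D$ lying on faces. Then $V_f\ge\frac A2+1$. Indeed, by Euler $D$ has $1+\frac A2+\frac L2$ vertices. Let $u$ be the number of vertices on no face and $E_0$ the number of edges with no face-side; $E_0\le L/2$, since such edges occur twice in the boundary walk. Contracting each of the $k\ge1$ components of the union of the closed faces to a point yields a connected graph with $u+k$ vertices and $E_0$ edges, so $u\le E_0+1-k\le L/2$.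

**Step 3 (from vertices of $D$ to vertices of the layers).** This step compares $D$ with the surfaces $\Sigma(Y_j)$. Let $D^\circ$ be the faces of $D$ glued along regular edges only. Let $\Sigma^*$ be the triangles of $Y_1$ glued along the pairs $i_1(x),i_2(x)$ for all $x$ with $v_{Y_1}(x)\ge2$. Vertices of these surfaces are classes of corners, each a cycle or a path. Every vertex of $D$ on a face contains at least one corner class of $D^\circ$.

The number of path classes of $D^\circ$ equals the number of irregular face-sides, since each such side has two free ends and each path class has two free side-ends. So it is at most $L+2B$.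

Sending a face to its triangle maps $D^\circ$ to $\Sigma^*$, compatibly with the gluings; this is well defined on sides because triangles have no symmetries. Let $\gamma$ be a cycle class of $D^\circ$. Both side-ends of every corner of $\gamma$ lie on regular edges, so both side-ends of the image corner are glued in $\Sigma^*$, to the images of the neighboring corners of $\gamma$. Hence the image of $\gamma$ is closed under adjacency and has no free side-end: it is an entire cycle class $y$ of $\Sigma^*$, and $\gamma$ runs around $y$ some number of times. In particular $\gamma$ contains a copy of each corner of $y$. Let $m_{\min}(y)$ be the least multiplicity of a triangle having a corner in $y$. A corner of such a triangle in $y$ has only $m_{\min}(y)$ copies in $D$, so at most $m_{\min}(y)$ cycle classes of $D^\circ$ lie over $y$.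

Further, $y$ is a vertex of $\Sigma(Y_j)$ whenever $j\le m_{\min}(y)$ and $j>m_{(3)}(x)$ for all edges $x$ at $y$. Indeed, then all triangles at $y$ are in $Y_j$. For each edge $x$ at $y$ both $i_1(x)$ and $i_2(x)$ are sides of triangles at $y$, so $m_{(2)}(x)\ge m_{\min}(y)\ge j$. So $v_{Y_j}(x)=2$, and exactly $i_1(x),i_2(x)$ are glued in $\Sigma(Y_j)$. Distinct $y$ are distinct vertices. Each edge $x$ of $\Sigma^*$ has two ends, so, with sums over the cycle classes $y$ of $\Sigma^*$,
$$\sum_jV(\Sigma(Y_j))\ge\sum_y\Bigl(m_{\min}(y)-\sum_{x\text{ at }y}m_{(3)}(x)\Bigr)\ge\sum_ym_{\min}(y)-2\sum_xm_{(3)}(x)\ge\#\{\text{cycle classes of }D^\circ\}-2B .$$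
Adding the path classes,
$$\tfrac A2\le V_f\le\sum_jV(\Sigma(Y_j))+4B+L. \tag{19}$$

**Step 4 (Euler characteristic).** This step finishes (c). $\Sigma(Y_j)$ has $\frac12(3F(Y_j)+P(Y_j))$ edges, so $\chi(\Sigma(Y_j))=V-\frac12F(Y_j)-\frac12P(Y_j)$. With (18) and (19),
$$-\sum_j\chi(\Sigma(Y_j))\le\Bigl(4B+L-\tfrac A2\Bigr)+\tfrac A2+\tfrac12(L+4B)=6B+\tfrac32L .$$
By (17), $2\sum_jV_1(Y_j)+8\sum_jB(Y_j)\le2(L+B)+8B$. The sum is at most $16B+\frac72L\le16(B+L)$. $\square$

## 10. A linear isoperimetric inequality for areas up to $\log^3n$

**Proposition 8.** Let $n$ be large and $\mathcal E$ hold. Let $D$ be a reduced diagram with $1\le A\le\log^3n$ and $L\le A\frac{(\log\log n)^2}{\log n}$. Let $m^*(s_0)$ be the largest multiplicity in $D$ of a triangle containing $s_0^{\pm1}$ ($0$ if none). Then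
$$\frac L2\ge\sum_jd(Y_j)\ge m^*(s_0)+\frac{\varepsilon_0A}{2\log n}.$$

*Proof.* The first inequality is Lemma 7(a).

**Step 1 ($B$ is small).** This step uses E1 and part (b). As $d\ge d^\circ$, $0\le\phi\le1$ and $F(Y_j)\le A\le\log^3n$, E1 gives $\sum_j\phi(j)d(Y_j)\ge-11A\frac{\log\log n}{\log n}$. So by (b) $B^\theta\le c_\theta^{-1}\bigl(L+22A\frac{\log\log n}{\log n}\bigr)$. Multiplicities are at most $A\le\log^3n$, so for large $n$
$$B\le A^{1/12}B^\theta\le(\log n)^{1/4}B^\theta\le A(\log n)^{-1/2}.$$

**Step 2 (most components are tame).** This step uses part (c). By (c), $\sum_{j,Y}\kappa(Y)\le40A(\log n)^{-1/2}$, where $Y$ runs over the components of $Y_j$, and by (15) all $\kappa(Y)\ge0$. A non-tame component has $F<\kappa\log^6F\le\kappa(3\log\log n)^6$. So the non-tame components have total size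
$$U\le40(3\log\log n)^6A(\log n)^{-1/2}\le A(\log n)^{-1/3}.$$

**Step 3 (add up).** Use (14) for the tame components, whose sizes add up to $A-U$, and E1 for the others:
$$\sum_{j,Y}d^\circ(Y)\ge\frac{\varepsilon_0}{\log n}(A-U)-11\frac{\log\log n}{\log n}U\ge\frac{\varepsilon_0A}{2\log n}$$
for large $n$. Finally, $s_0$ lies in at most one component of each $Y_j$, so $\sum_jd(Y_j)=\sum_{j,Y}d^\circ(Y)+\#\{j:s_0\in S(Y_j)\}$. The last number is $m^*(s_0)$. $\square$

**Corollary 9.** On $\mathcal E$, $n$ large: every reduced diagram with $1\le A\le\log^3n$ satisfies $A\le\Lambda L$, where $\Lambda:=\varepsilon_0^{-1}\log n$.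

*Proof.* If $L>A(\log\log n)^2/\log n$, then $A<L\log n/(\log\log n)^2\le\Lambda L$. Otherwise Proposition 8 gives $\frac L2\ge\frac{\varepsilon_0A}{2\log n}$. $\square$

## 11. From areas up to $10A_0$ to all areas

**Lemma 10.** Let $\Lambda\ge1$, $b=20\lceil250\Lambda\rceil$, $A_0=2\Lambda b$, and suppose that every reduced diagram with $1\le A\le10A_0$ satisfies $A\le\Lambda L$. Then every reduced diagram with $A\ge A_0$ satisfies $A\le2\Lambda(L-b)$.

*Proof.* Connected simply connected subcomplexes of reduced diagrams are reduced diagrams. If $A_0\le A\le10A_0$, then $L\ge A/\Lambda\ge2b$, so $2\Lambda(L-b)\ge\Lambda L\ge A$. Suppose the lemma fails, and take a counterexample $D$ with $A$ minimal and then with fewest edges. So $A>10A_0$ and $A>2\Lambda(L-b)$.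

The strategy: minimality makes $D$ a disc whose boundary is not distorted at small scales. Then $D$ contains, near each boundary vertex, an area quadratic in $b$. This makes $A/L$ too large.

**Step 1 ($D$ is a closed disc with simple boundary).** Let $v_0,v_1,\dots,v_L=v_0$ be the boundary walk around the outer face. Suppose first that $v_0,\dots,v_{L-1}$ are distinct. An edge traversed twice would force $L=2$ and $D$ a single edge, but $A\ge1$. So the walk is a simple closed curve and $D$ is the closed disc it bounds.

Otherwise $v_i=v_j$ for some $0\le i<j<L$. A simple closed curve through this vertex, otherwise inside the outer face and passing through the $i$-th and $j$-th outer corners, separates $D$ into $D_1\vee D_2$, both connected, simply connected and containing edges. Then $L=L_1+L_2$ and $A=A_1+A_2$, say $A_1\ge A_2$, so $A_1\ge A_0$. The lemma holds for $D_1$, which has at most $A$ faces and fewer edges. If $A_2\ge A_0$, it also holds for $D_2$, and $A\le2\Lambda(L-2b)$. If $A_2<A_0$, then $A_2\le\Lambda L_2$ by hypothesis (trivially if $A_2=0$), and $A\le2\Lambda(L_1-b)+\Lambda L_2\le2\Lambda(L-b)$. Both are contradictions.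

**Step 2 (the boundary is long).** Removing a boundary edge and the open face at it gives a reduced diagram with area $A-1\ge A_0$ and boundary length $L+1$. By minimality $A\le2\Lambda(L+1-b)+1\le2\Lambda L$. In particular $L\ge A/(2\Lambda)>10A_0/(2\Lambda)=10b$.

**Step 3 (the boundary is undistorted).** Let $d_D$ be the 1-skeleton distance in $D$ and $d_\partial$ the distance along the boundary cycle. *If $u,v$ are vertices of $\partial D$ and $d_D(u,v)=s\le b/2$, then $d_\partial(u,v)\le3s$.* Split a geodesic at its boundary vertices. It suffices to treat each piece, which is a boundary edge (trivial) or a chord, of length again called $s\le b/2$, meeting $\partial D$ only at its two distinct ends. A chord cuts $D$ into discs $D_1,D_2$ with boundary lengths $\ell_1+s$, $\ell_2+s$, where $\ell_1+\ell_2=L$, $A_1+A_2=A$, $A_i\ge1$. If both $A_i\ge A_0$, then by minimality $A\le2\Lambda(L+2s-2b)\le2\Lambda(L-b)$, a contradiction. Both $A_i<A_0$ is impossible, as $A>10A_0$. If $A_1<A_0\le A_2$ (the other case is symmetric), then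
$$A\le\Lambda(\ell_1+s)+2\Lambda(\ell_2+s-b)=2\Lambda(L-b)-\Lambda(\ell_1-3s),$$
so $\ell_1<3s$. Consequently, for boundary vertices,
$$d_D(u,v)\ge\min\bigl(\tfrac13d_\partial(u,v),\,\tfrac b2\bigr). \tag{20}$$

**Step 4 (chains of triangles around a boundary vertex).** *For a vertex $u\in\partial D$ and an integer $1\le t\le b/20$, at least $2t/3$ triangles have vertices at distances exactly $t-1$ and $t$ from $u$.* Call a vertex inside if its distance to $u$ is less than $t$, otherwise outside. Call an edge mixed if exactly one end is inside; its ends are then at distances $t-1$ and $t$. A triangle has $0$ or $2$ mixed sides.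

Let the right and left arcs be the boundary arcs of length $b$ starting at $u$; they meet only in $u$ since $L>10b$. Boundary vertices with $d_\partial(u,\cdot)\ge b$ have $d_D\ge b/3>t$ by (20), so they are outside. Hence every mixed boundary edge lies on the right or the left arc. The right arc goes from the inside vertex $u$ to an outside vertex, so it contains an odd number of mixed edges.

Form the graph whose nodes are the mixed edges, two being joined for each triangle of which they are the mixed sides. Interior mixed edges have degree 2, as they lie on two different faces; boundary mixed edges have degree 1. So the components are cycles and paths, and the paths pair up the mixed boundary edges. By parity some path starts at a mixed edge of the right arc and ends at one of the left arc. Let $y,y'$ be the outside ends of its first and last edge. Both are at distance $t$ from $u$, and they lie on the right and left arc, respectively, at boundary distance between $t$ and $b$ from $u$. As $L>10b$, $d_\partial(y,y')\ge2t$, so (20) gives $d_D(y,y')\ge\min(\frac{2t}3,\frac b2)=\frac{2t}3$. Outside ends of consecutive mixed edges of the path belong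 to one triangle, so they coincide or are adjacent. Hence the path uses at least $2t/3$ triangles, all distinct.

**Step 5 (too much area).** The distances from $u$ of the vertices of a triangle differ by at most $1$, so for different $t$ the triangles in Step 4 are different. All their vertices lie within $b/20$ of $u$. Summing over the integers $t\le b/20$ (and $b/20$ is an integer) gives at least $\frac23\cdot\frac12\left(\frac b{20}\right)^2=\frac{b^2}{1200}$ triangles near $u$. Choose $\lfloor L/b\rfloor\ge L/(2b)$ boundary vertices at mutual boundary distance at least $b$. By (20) their mutual distance is at least $b/3>2\cdot\frac b{20}$, so their triangle sets are disjoint. Therefore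
$$A\ge\frac L{2b}\cdot\frac{b^2}{1200}=\frac{Lb}{2400}.$$
With $A\le2\Lambda L$ from Step 2 this gives $b\le4800\Lambda$, contradicting $b\ge5000\Lambda$. $\square$

## 12. The generator $s_0$ survives, and $c(n)\to c_*$

Let $n$ be large and $\mathcal E$ hold. By E4 the relators are words of triangles in $\mathbf R$. Let $\Lambda=\varepsilon_0^{-1}\log n\ge1$, and $b,A_0$ as in Lemma 10. Then $10A_0=O(\log^2n)\le\log^3n$. By Corollary 9 the hypothesis of Lemma 10 is satisfied.

Suppose $s_0=1$ in $\Gamma$. By Lemma 6 there is a reduced diagram $D$ with boundary word $s_0$, so $L=1$. Its boundary edge occurs only once in the boundary walk, so it lies on a face. Hence $A\ge1$ and $m^*(s_0)\ge1$. If $A\ge A_0$, Lemma 10 gives $A\le2\Lambda(1-b)<0$, which is impossible. So $A<A_0\le\log^3n$.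

**Case $A\ge\log n/(\log\log n)^2$.** Then $L=1\le A(\log\log n)^2/\log n$, and Proposition 8 gives $\frac12=\frac L2\ge m^*(s_0)\ge1$, a contradiction.

**Case $A<\log n/(\log\log n)^2$.** By E1 every component $Y$ of every $Y_j$ has
$$d^\circ(Y)\ge-11F(Y)\frac{\log\log n}{\log n}>-\frac{11}{\log\log n}>-\frac12 ,$$
so $d^\circ(Y)\ge0$, as $d^\circ\in\frac12\mathbb Z$. By Lemma 7(a)
$$\tfrac12\ge\sum_jd(Y_j)\ge\#\{j:s_0\in S(Y_j)\}=m^*(s_0)\ge1 ,$$
a contradiction.

So $s_0\ne1$ in $\Gamma$ on $\mathcal E$, and $h(n,cn^{-3/2})\le1-\delta$ for all large $n$ by Lemma 5. This is (L). Together with (U) from Section 5 and the reduction in Section 2,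
$$\lim_{n\to\infty}c(n)=c_*=\tfrac1{24}\sqrt{1-6\sin10^\circ+6\sin^210^\circ}>0 ,$$
which proves Theorem 1. $\blacksquare$
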